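\title{Hodge--Riemann relations for non-Archimedean valuations\\ by M\"obius inversion over lattices}

\begin{abstract}
Let $\mathbb F$ be a non-Archimedean local field, $V=\mathbb F^n$, and $\Lambda\subset V$ the standard lattice. We prove a conjecture stated by Alesker that is equivalent to the non-mixed Hodge--Riemann relations for smooth translation-invariant even valuations on $V$: for $1\le i\le n/2$, the Hermitian form $(-1)^i(f,\mathcal C_{n-i}R_{i,n-i}f)$, built from a cosine-type transform and a Radon transform on Grassmannians, is positive definite on primitive functions. The kernel of this form is a positive multiple of $[\Lambda:L\cap\Lambda+N\cap\Lambda]^{-1}$. M\"obius inversion over the lattices $\Gamma\subset\Lambda$ writes it as a sum of rank-one kernels whose signs are $(-1)^{d}$, where $d$ is the number of generators of $\Lambda/\Gamma$. No term with $d>i$ occurs, and primitivity removes the terms with $d<i$. The argument applies to every positive power of the kernel. It also gives an orthogonal decomposition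 into definite pieces of alternating sign and the bijectivity of the transforms involved.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The sine of two subspaces}

Let $\mathbb F$ be a non-Archimedean local field, $\mathcal O$ its ring of integers, $\pi$ a uniformizer, $\mathbb F_q=\mathcal O/\pi\mathcal O$ the residue field, and $|\cdot|$ the absolute value with $|\pi|=q^{-1}$. For a finite set $X$, $|X|$ denotes its cardinality. Let $V=\mathbb F^n$, $\Lambda=\mathcal O^n$ and $K=GL(\Lambda)=GL_n(\mathcal O)$. The compact group $K$ acts transitively on the Grassmannian $\mathrm{Gr}_k$ of $k$-dimensional subspaces of $V$, and $dL$ is the $K$-invariant probability measure on it. \emph{Smooth} means locally constant, $C^\infty(\mathrm{Gr}_k)$ is the space of smooth complex functions, and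
\[
(u,v)=\int\overline{u(L)}\,v(L)\,dL
\]
is the $L^2$ product, conjugate-linear in the first slot.

The lattice $\Lambda$ normalizes volumes. Let $\mathrm{vol}_\Lambda$ be the Lebesgue (Haar) measure on $V$ with $\mathrm{vol}_\Lambda(\Lambda)=1$. For a subspace $L$ let $p_L\colon V\to V/L$ be the quotient map and $\mu_L$ the Lebesgue measure on $V/L$ with $\mu_L(p_L(\Lambda))=1$. If $\dim L+\dim M=n$, then $p_L\times p_M\colon V\to V/L\times V/M$ is a map between spaces of dimension $n$, and the \emph{sine} $s(L,M)\ge0$ is its Jacobian: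
\[
(p_L\times p_M)^*(\mu_L\boxtimes\mu_M)=s(L,M)\,\mathrm{vol}_\Lambda .
\]
It vanishes when $L$ and $M$ are not transversal. For two lines in a Euclidean plane, with Euclidean normalizations, the same recipe gives the absolute value of the sine of their angle. Over $\mathbb F$ the sine is the inverse of an index. For a subspace $L$ put $L_\Lambda=L\cap\Lambda$, and for subspaces $L,N$ of \emph{arbitrary} dimensions put
\[
\sigma(L,N)=[\Lambda:L_\Lambda+N_\Lambda]^{-1},
\]
with the convention that the inverse of an infinite index is $0$. Thus $\sigma$ is symmetric and $K$-invariant, takes values in $\{1,q^{-1},q^{-2},\dots\}\cup\{0\}$, and vanishes exactly when $L+N\ne V$.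

\begin{lemma}\label{lem:sine}
If $\dim L+\dim M=n$, then $s(L,M)=\sigma(L,M)$.
\end{lemma}

\begin{proof}
If $L$ and $M$ are not transversal, both sides are $0$. Otherwise $p_L\times p_M$ is an isomorphism, and $s(L,M)$ is the measure of the image of $\Lambda$, that is, the inverse of its index in $p_L(\Lambda)\times p_M(\Lambda)$. Let $D=[\Lambda:L_\Lambda+M_\Lambda]$. The map sends $l+m$ to $(p_L(m),p_M(l))$ for $l\in L$, $m\in M$, so the image of $L_\Lambda\oplus M_\Lambda$ is $p_L(M_\Lambda)\times p_M(L_\Lambda)$. Under $p_L(\Lambda)\cong\Lambda/L_\Lambda$ the first factor is $(L_\Lambda+M_\Lambda)/L_\Lambda$, which has index $D$, and by symmetry so has the second factor. The image of $L_\Lambda+M_\Lambda$ therefore has index $D^2$. It has index $D$ in the image of $\Lambda$, so the image of $\Lambda$ has index $D^2/D=D$.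
\end{proof}

Two transforms act between Grassmannians. The \emph{cosine-type transform} $\mathcal C_k$ takes functions on $\mathrm{Gr}_{n-k}$ to functions on $\mathrm{Gr}_k$, and for $a\le b$ the \emph{Radon transform} $R_{a,b}$ takes functions on $\mathrm{Gr}_b$ to functions on $\mathrm{Gr}_a$:
\[
(\mathcal C_kf)(M)=\int_{\mathrm{Gr}_{n-k}}f(L)\,s(L,M)\,dL,\qquad
(R_{a,b}f)(M)=\int_{L\supset M,\ L\in \mathrm{Gr}_b}f(L)\,dL .
\]
The second integral is taken with respect to the invariant probability measure on the $b$-dimensional subspaces containing $M$.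

\subsection{Valuations and the conjecture}\label{ss:val}

Let $\mathrm{Val}_i^\infty=\mathrm{Val}_i^\infty(V)$ be the space of smooth translation-invariant even valuations of degree $i$ on $V$ in the sense of Alesker--Bernstein, with Alesker's product, and let $V_1$ be the first intrinsic volume of Alesker's non-Archimedean theory, normalized by $\Lambda$. The lattice $\Lambda$ identifies $\mathrm{Val}_i^\infty$ with a space of smooth functions on $\mathrm{Gr}_i$. We need only the following known facts about this theory, which we use without proof; they enter only this subsection and Theorem~\ref{thm:bij}(c).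
\begin{enumerate}
\item[(V0)] Every $\phi\in \mathrm{Val}_i^\infty$ has the form $\phi=\int_{\mathrm{Gr}_{n-i}}f(L)\,p_L^*(\mu_L)\,dL$ with $f$ smooth, and under the identification this valuation is $\mathcal C_if$. We use this as the equality $\mathrm{Val}^\infty_i=\mathcal C_i(C^\infty(\mathrm{Gr}_{n-i}))$.
\item[(V1)] If $\phi=\mathcal C_if$ and $k\le n-i$, then $V_1^k\cdot\phi=c_{n,i,k}\,\mathcal C_{i+k}R_{n-i-k,n-i}f$ with a constant $c_{n,i,k}>0$.
\item[(V2)] If $\phi=\mathcal C_if$ and $\psi=\mathcal C_{n-i}g$, then $\phi\cdot\psi/\mathrm{vol}_\Lambda=(\overline f,\mathcal C_{n-i}g)$.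
\end{enumerate}
For $1\le i\le n/2$ the \emph{primitive valuations} are $P_i=\{\phi\in \mathrm{Val}_i^\infty:\phi\cdot V_1^{n-2i+1}=0\}$, and we put $P_0=\mathrm{Val}_0^\infty$. The \emph{non-mixed Hodge--Riemann relations} in degree $i$ assert that $(-1)^i\,\overline\phi\cdot\phi\cdot V_1^{n-2i}/\mathrm{vol}_\Lambda>0$ for all nonzero $\phi\in P_i$. Both the hypothesis and the conclusion can be read on the Grassmannian. Let $\phi=\mathcal C_if$. Then $\overline\phi=\mathcal C_i\overline f$ because $s$ is real, and (V1) with $k=n-2i$ followed by (V2) gives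
\begin{equation}\label{eq:Q}
\overline\phi\cdot\phi\cdot V_1^{n-2i}/\mathrm{vol}_\Lambda=c_{n,i,n-2i}\,\bigl(f,\mathcal C_{n-i}R_{i,n-i}f\bigr).
\end{equation}
By (V1) with $k=n-2i+1$,
\begin{equation}\label{eq:P}
\mathcal C_if\in P_i\iff \mathcal C_{n-i+1}R_{i-1,n-i}f=0\qquad(1\le i\le n/2).
\end{equation}
For $1\le i\le n/2$ let $\mathcal P_i$ be the space of all $f\in C^\infty(\mathrm{Gr}_{n-i})$ such that
\begin{enumerate}
\item[(C1)] $f$ is orthogonal to $\operatorname{Ker}\mathcal C_i$ in $L^2(\mathrm{Gr}_{n-i})$;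
\item[(C2)] $\mathcal C_{n-i+1}R_{i-1,n-i}f=0$.
\end{enumerate}
The Hodge--Riemann relations in degree $i$ are thus equivalent to the following statement, posed as a conjecture in \cite{Alesker}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $1\le i\le n/2$. Then $(-1)^i\bigl(f,\mathcal C_{n-i}R_{i,n-i}f\bigr)>0$ for every $f\in\mathcal P_i\setminus\{0\}$.}
\medskip

The sign asks for an explanation, because both transforms have nonnegative kernels, so that the form $(f,\mathcal C_{n-i}R_{i,n-i}f)$ is nonnegative on nonnegative functions. Section~\ref{sec:line} shows where the sign comes from when $n=2$.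

\subsection{Results}

We call an $\mathcal O$-module $\Gamma$ with $\pi^m\Lambda\subset\Gamma\subset\Lambda$ for some $m$ a \emph{lattice}. For fixed $m$ these modules form a finite set $\mathcal L_m$, and $\mathcal L=\bigcup_m\mathcal L_m$ is the set of all lattices. The \emph{corank} of $\Gamma$,
\[
d(\Gamma)=\dim_{\mathbb F_q}\Lambda/(\Gamma+\pi\Lambda),
\]
is the minimal number of generators of the finite module $\Lambda/\Gamma$; only $\Gamma=\Lambda$ has corank $0$. A lattice cuts out a subset of each Grassmannian, and we integrate functions over it: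
\[
U_b(\Gamma)=\{L\in \mathrm{Gr}_b:L_\Lambda\subset\Gamma\},\qquad
\widehat f(\Gamma)=\int_{U_b(\Gamma)}f(L)\,dL=(\mathbf 1_{U_b(\Gamma)},f)
\]
for $f\in C^\infty(\mathrm{Gr}_b)$. The numbers $\widehat f(\Gamma)$ are the \emph{lattice coefficients} of $f$. For $0\le i\le n$ the space of \emph{primitive functions} is
\[
\mathrm{Prim}_i=\{f\in C^\infty(\mathrm{Gr}_{n-i}):\ \widehat f(\Gamma)=0\text{ whenever }d(\Gamma)\le i-1\}.
\]
Thus $\mathrm{Prim}_0=C^\infty(\mathrm{Gr}_n)=\mathbb C$, and $\mathrm{Prim}_1$ consists of the functions of mean zero on the space of hyperplanes.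

\begin{theorem}\label{thm:main}
Let $1\le i\le n/2$, and let $f\in C^\infty(\mathrm{Gr}_{n-i})$, $f\ne0$, satisfy $\mathcal C_{n-i+1}R_{i-1,n-i}f=0$. Then $f\in \mathrm{Prim}_i$ and
\[
(-1)^i\bigl(f,\mathcal C_{n-i}R_{i,n-i}f\bigr)=\gamma\sum_{\Gamma\in\mathcal L,\ d(\Gamma)=i}|\Lambda/\Gamma|^{-1}\prod_{j=1}^i(q^j-1)\,\bigl|\widehat f(\Gamma)\bigr|^2>0,
\]
where
\[
\gamma=\frac{(1-q^{-1})(1-q^{-(n-i+1)})}{(1-q^{-(i+1)})(1-q^{-(n-2i+1)})}.
\]
\end{theorem}

The conjecture follows, for every $\mathbb F$, every $n$ and every $1\le i\le n/2$, without use of condition (C1). The form in Theorem~\ref{thm:main} will turn out to be $\gamma S_1(f,f)$, where for $\alpha>0$ and smooth functions $u,v$ on any two Grassmannians $\mathrm{Gr}_b$, $\mathrm{Gr}_t$,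
\[
S_\alpha(u,v)=\iint\overline{u(L)}\,\sigma(L,N)^\alpha\,v(N)\,dL\,dN .
\]
Since $\sigma$ is real and symmetric, $S_\alpha(v,u)=\overline{S_\alpha(u,v)}$. The method works for all $\alpha>0$ and determines the sign structure of $S_\alpha$ on the whole space $C^\infty(\mathrm{Gr}_{n-i})$.

\begin{theorem}\label{thm:forms}
Let $0\le i\le n/2$ and $\alpha>0$.
\begin{enumerate}
\item[(a)] $(-1)^iS_\alpha(f,f)>0$ for $0\ne f\in \mathrm{Prim}_i$. If $i\ge1$, then $\mathrm{Prim}_i$ is the space of all $f\in C^\infty(\mathrm{Gr}_{n-i})$ with $\int\sigma(L,N)^\alpha f(L)\,dL=0$ for all $N\in \mathrm{Gr}_{n-i+1}$.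
\item[(b)] Let $H_r=R_{n-i,n-r}(\mathrm{Prim}_r)$ for $0\le r\le i$. Then $C^\infty(\mathrm{Gr}_{n-i})=\bigoplus_{r=0}^iH_r$, and the sum is orthogonal both in $L^2$ and for every $S_\alpha$. The form $(-1)^rS_\alpha$ is positive definite on $H_r$, the map $R_{n-i,n-r}$ is injective on $\mathrm{Prim}_r$, and $S_\alpha$ is non-degenerate on $C^\infty(\mathrm{Gr}_{n-i})$.
\item[(c)] $\dim H_0=1$, and $H_r$ is infinite-dimensional for $1\le r\le i$. Hence for $i\ge1$ positivity fails if the primitivity condition is dropped. For $i\ge1$ the range $\alpha>0$ cannot be extended to $\alpha=0$: the kernel $\sigma^0\equiv1$ gives the form $|\int f|^2$, which vanishes on $\mathrm{Prim}_i$.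
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:bij}
\begin{enumerate}
\item[(a)] $\mathcal C_k\colon C^\infty(\mathrm{Gr}_{n-k})\to C^\infty(\mathrm{Gr}_k)$ is bijective for all $0\le k\le n$. Hence condition \textup{(C1)} is void, and $\mathcal P_i=\mathrm{Prim}_i$ for $1\le i\le n/2$.
\item[(b)] For $0\le i\le n/2$ the operators $\mathcal C_{n-i}R_{i,n-i}$ on $C^\infty(\mathrm{Gr}_{n-i})$ and $R_{i,n-i}\colon C^\infty(\mathrm{Gr}_{n-i})\to C^\infty(\mathrm{Gr}_i)$ are bijective.
\item[(c)] Let $0\le i\le n/2$. Given \textup{(V0)--(V2)}, multiplication by $V_1^{n-2i}$ is an isomorphism $\mathrm{Val}_i^\infty\to \mathrm{Val}_{n-i}^\infty$, and $\mathrm{Val}_i^\infty=\bigoplus_{r=0}^iV_1^{i-r}P_r$, where the form $\phi\mapsto\overline\phi\cdot\phi\cdot V_1^{n-2i}/\mathrm{vol}_\Lambda$ is $(-1)^r$-definite on $V_1^{i-r}P_r$.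
\end{enumerate}
\end{theorem}

After the example of the projective line and some preliminaries, Section~\ref{sec:average} absorbs the Radon transforms into the kernel $\sigma$, Section~\ref{sec:moebius} expands $\sigma^\alpha$ over lattices, and Section~\ref{sec:prim} proves Theorems~\ref{thm:main} and~\ref{thm:forms}(a). The remaining statements are proved in Sections~\ref{sec:decomp} and~\ref{sec:bij}.

\section{The projective line}\label{sec:line}

Let $n=2$ and $i=1$. Then $R_{1,1}$ is the identity. The Grassmannians $\mathrm{Gr}_0$ and $\mathrm{Gr}_2$ are points and $s(0,V)=1$, so $\mathcal C_2R_{0,1}f=\int f$. The claim is that $S_1(f,f)<0$ for every nonzero smooth function of mean zero on $\mathrm{Gr}_1=\mathbb P^1(\mathbb F)$.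

Let $L,N$ be lines. Choose a basis $u,u'$ of $\Lambda$ with $L_\Lambda=\mathcal Ou$, and write $N_\Lambda=\mathcal Ov$ with $v=xu+yu'$. Then $\Lambda/(L_\Lambda+N_\Lambda)\cong\mathcal O/y\mathcal O$, so $\sigma(L,N)=|y|$, and for $k\ge1$
\[
\sigma(L,N)\le q^{-k}\iff N_\Lambda\subset L_\Lambda+\pi^k\Lambda .
\]
The lattice $L_\Lambda+\pi^k\Lambda$ has quotient $\mathcal O/\pi^k$. It is the only lattice $\Gamma\supset L_\Lambda$ with $\Lambda/\Gamma\cong\mathcal O/\pi^k$, because such a $\Gamma$ contains $L_\Lambda+\pi^k\Lambda$ and has the same index $q^k$. Hence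
\[
\sum_{\Lambda/\Gamma\cong\mathcal O/\pi^k}\mathbf 1_{U_1(\Gamma)}(L)\,\mathbf 1_{U_1(\Gamma)}(N)=\mathbf 1[\sigma(L,N)\le q^{-k}] .
\]
A number $\sigma\in\{1,q^{-1},q^{-2},\dots\}\cup\{0\}$ is a telescoping sum, $\sigma=1-\sum_{k\ge1}(q^{-(k-1)}-q^{-k})\,\mathbf 1[\sigma\le q^{-k}]$. The weights $q^{-(k-1)}-q^{-k}=(q-1)q^{-k}$ are summable, so we may integrate term by term against $\overline{f(L)}f(N)$:
\begin{equation}\label{eq:line}
S_1(f,f)=\bigl|\widehat f(\Lambda)\bigr|^2-\sum_{k\ge1}(q-1)q^{-k}\sum_{\Lambda/\Gamma\cong\mathcal O/\pi^k}\bigl|\widehat f(\Gamma)\bigr|^2 .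
\end{equation}
If $\int f=\widehat f(\Lambda)=0$, only the negative terms remain. If moreover $f(L_0)\ne0$, then $f$ is constant on the ball $U_1(L_{0,\Lambda}+\pi^k\Lambda)=\{N:\sigma(L_0,N)\le q^{-k}\}$ for large $k$, so one of the terms is nonzero. This is Theorem~\ref{thm:main} for $n=2$, where $\gamma=1$.

In \eqref{eq:line} the lattice of corank $0$ carries the sign $+$ and the lattices of corank $1$ carry the sign $-$. A lattice of corank $2$ lies in $\pi\Lambda$, contains no $L_\Lambda$, and does not occur. One is led to guess that in general the lattices of corank $d$ carry the sign $(-1)^d$, that the coranks $0,\dots,i$ occur on $\mathrm{Gr}_{n-i}$, and that primitivity leaves only the top corank. Three difficulties appear in carrying this out. The Radon transforms are no longer trivial. The lattices containing $L_\Lambda+N_\Lambda$ no longer form a chain, so telescoping must be replaced by M\"obius inversion. And for $i\ge2$ condition (C2) no longer says directly that a lattice coefficient vanishes: it mixes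 coefficients of coranks $0,\dots,i-1$ with alternating signs.

\section{Lattices, levels and flags}\label{sec:prelim}

We use three facts about modules over the discrete valuation ring $\mathcal O$.

\emph{Elementary divisors.} If $A$ is free of finite rank $k$ and $B\subset A$ is a submodule, there are a basis $e_1,\dots,e_k$ of $A$ and exponents $a_j\in\{0,1,\dots,\infty\}$ with $B=\bigoplus\pi^{a_j}\mathcal Oe_j$, where $\pi^\infty=0$. Up to order, the exponents are determined by the isomorphism class of $A/B\cong\bigoplus\mathcal O/\pi^{a_j}$. So two submodules of $A$ with isomorphic quotients are conjugate under $GL(A)$. A finite module $X$ is a sum of $d(X)$ nonzero cyclic modules, where $d(X)=\dim_{\mathbb F_q}X/\pi X=\dim_{\mathbb F_q}X[\pi]$ and $X[\pi]$ is the submodule killed by $\pi$. In this notation $d(\Gamma)=d(\Lambda/\Gamma)$ for a lattice $\Gamma$.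

\emph{Nakayama's lemma.} If $B\subset A$, $A$ is finitely generated and $B+\pi A=A$, then $B=A$.

\emph{Modular law.} If $B\subset A$, then $A\cap(B+C)=B+A\cap C$.

For a subspace $L$ the quotient $\Lambda/L_\Lambda$ embeds in $V/L$, so it is torsion-free, the exponents of $L_\Lambda$ are $0$ or $\infty$, and $L_\Lambda$ is a direct summand of $\Lambda$ of rank $\dim L$. For $L\subset N$ the same holds for $L_\Lambda\subset N_\Lambda$, so $\Lambda$ has a basis adapted to the flag $L\subset N$. Hence $K$ is transitive on flags of given dimensions, and the stabilizer of $L$ in $K$ maps onto $GL(L_\Lambda)\times GL(\Lambda/L_\Lambda)$.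

\subsection{Congruence levels}

For $m\ge1$ let $K_m=\{g\in K:(g-1)\Lambda\subset\pi^m\Lambda\}$. These open normal subgroups form a basis of neighborhoods of $1$, so their orbits $K_mL$ form a basis of the topology of $\mathrm{Gr}_b$. The next lemma identifies these orbits with some of the sets $U_b(\Gamma)$. The Gaussian binomial coefficient $\binom nb_q$ is the number of $b$-dimensional subspaces of $\mathbb F_q^n$.

\begin{lemma}\label{lem:levels}
Let $0\le b\le n$ and $m\ge1$.
\begin{enumerate}
\item[(a)] Let $L_0\in \mathrm{Gr}_b$ and $\Gamma_0=L_{0,\Lambda}+\pi^m\Lambda$. Then $\Lambda/\Gamma_0\cong(\mathcal O/\pi^m)^{n-b}$, $d(\Gamma_0)=n-b$, and $U_b(\Gamma_0)=\{L:L_\Lambda+\pi^m\Lambda=\Gamma_0\}=K_mL_0$.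
\item[(b)] For $\Gamma\in\mathcal L_m$ the set $U_b(\Gamma)$ is $K_m$-stable, so $\mathbf 1_{U_b(\Gamma)}$ is smooth.
\item[(c)] Every smooth function on $\mathrm{Gr}_b$ is $K_{m'}$-invariant for some $m'$, and $C^\infty(\mathrm{Gr}_b)$ is spanned by the functions $\mathbf 1_{U_b(\Gamma)}$ with $d(\Gamma)=n-b$. In particular, $f=0$ if $\widehat f(\Gamma)=0$ for all $\Gamma$ with $d(\Gamma)=n-b$.
\item[(d)] $\dim C^\infty(\mathrm{Gr}_b)^{K_m}=q^{(m-1)b(n-b)}\binom nb_q$.
\end{enumerate}
\end{lemma}

\begin{proof}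
For $g\in K_m$ we have $(gL)_\Lambda=gL_\Lambda\subset L_\Lambda+\pi^m\Lambda$. This proves (b) and the inclusion $K_mL_0\subset U_b(\Gamma_0)$.

(a) Extend a basis $u_1,\dots,u_b$ of $L_{0,\Lambda}$ to a basis $u_1,\dots,u_n$ of $\Lambda$; the description of $\Lambda/\Gamma_0$ can be read off. If $L\in U_b(\Gamma_0)$, then $L_\Lambda+\pi^m\Lambda\subset\Gamma_0$, and both sides have index $q^{m(n-b)}$, so they are equal. Choose $v_j\in L_\Lambda$ with $v_j\equiv u_j \bmod \pi^m\Lambda$ for $j\le b$. The endomorphism of $\Lambda$ with $u_j\mapsto v_j$ for $j\le b$ and $u_j\mapsto u_j$ for $j>b$ is congruent to $1$ modulo $\pi^m$, so it lies in $K_m$. It maps $L_0$ into $L$, hence onto $L$.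

(c) Cover the compact space $\mathrm{Gr}_b$ by finitely many orbits $K_{m_j}L_j$ on which $f$ is constant, and let $m'=\max m_j$. Each $K_{m'}$-orbit lies in one of the $K_{m_j}L_j$, so $f$ is $K_{m'}$-invariant. It is then a combination of indicators of $K_{m'}$-orbits, which have the required form by (a). If all these indicators are orthogonal to $f$, then $(f,f)=0$.

(d) We count $K_m$-orbits. By (a) with $m=1$, the $K_1$-orbits correspond to the $b$-dimensional subspaces of $\Lambda/\pi\Lambda$; each such subspace occurs, since a basis of $\Lambda/\pi\Lambda$ lifts to a basis of $\Lambda$. Fix $L_0$ and a complement $C$ of $L_{0,\Lambda}$ in $\Lambda$. If $L\in K_1L_0$, the projection $L_\Lambda\to L_{0,\Lambda}$ along $C$ is onto by Nakayama's lemma, hence bijective as both modules are free of rank $b$, and $L_\Lambda$ is the graph of a linear map $A\colon L_{0,\Lambda}\to\pi C$. Conversely, such a graph is a direct summand congruent to $L_{0,\Lambda}$ modulo $\pi$, so it is $L_\Lambda$ for its span $L\in K_1L_0$.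 Two graphs agree modulo $\pi^m\Lambda$ exactly when the maps agree modulo $\pi^mC$. So $K_1L_0$ splits into $|\pi\mathcal O/\pi^m\mathcal O|^{b(n-b)}=q^{(m-1)b(n-b)}$ orbits of $K_m$.
\end{proof}

The next lemma bounds the coranks that are visible on a given Grassmannian.

\begin{lemma}\label{lem:nonempty}
$U_b(\Gamma)\ne\emptyset$ if and only if $d(\Gamma)\le n-b$, and then $U_b(\Gamma)$ has positive measure. In particular, $\widehat f(\Gamma)=0$ for $f\in C^\infty(\mathrm{Gr}_b)$ and $d(\Gamma)>n-b$.
\end{lemma}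

\begin{proof}
If $L_\Lambda\subset\Gamma$, then $\Lambda/\Gamma$ is a quotient of $\Lambda/L_\Lambda\cong\mathcal O^{n-b}$, so $d(\Gamma)\le n-b$. Conversely, write $\Gamma=\bigoplus\pi^{a_j}\mathcal Oe_j$. Exactly $n-d(\Gamma)\ge b$ of the exponents vanish, and the span of $b$ of the corresponding $e_j$ lies in $U_b(\Gamma)$. A nonempty open set has positive measure, since finitely many of its $K$-translates cover $\mathrm{Gr}_b$.
\end{proof}

\subsection{Flags}

Let $b\le t$. The subspaces $N\in \mathrm{Gr}_t$ containing a given $L\in \mathrm{Gr}_b$ form the Grassmannian $\mathrm{Gr}_{t-b}(V/L)$, and the invariant probability measure on it is the one invariant under $GL(\Lambda/L_\Lambda)$. The subspaces $L\in\mathrm{Gr}_b$ contained in a given $N$ form $\mathrm{Gr}_b(N)$, with the probability measure invariant under $GL(N_\Lambda)$. For a bounded Borel function $\Phi$ on the space of flags $L\subset N$,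
\begin{equation}\label{eq:flags}
\int_{\mathrm{Gr}_b}\int_{N\supset L}\Phi(L,N)\,dN\,dL=\int_{\mathrm{Gr}_t}\int_{L\subset N}\Phi(L,N)\,dL\,dN ,
\end{equation}
because both sides define $K$-invariant probability measures on a compact homogeneous space of $K$, and such a measure is unique. Hence the $L^2$-adjoint of $R_{b,t}$ is
\[
(R^*_{b,t}f)(N)=\int_{L\subset N,\ L\in \mathrm{Gr}_b}f(L)\,dL .
\]
The operators $R_{b,t}$, $R^*_{b,t}$, $\mathcal C_k$ and the integral operators with kernel $\sigma^\alpha$ commute with $K$. They therefore map $K_m$-invariant functions to $K_m$-invariant functions, and smooth functions to smooth functions.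

\section{Absorbing the Radon transform}\label{sec:average}

The kernel of $\mathcal C_{n-a}R_{a,b}$ at $(L,N)$ is the average of $s(M,N)$ over $M\subset L$. The sine is defined only in complementary dimensions, but $\sigma$ is defined in all dimensions, and it reproduces itself under such averages.

\begin{lemma}\label{lem:average}
Let $b\le t$, $b+w\ge n$ and $\alpha>0$. There is a constant $\kappa>0$ such that
\[
\int_{L\subset N,\ L\in \mathrm{Gr}_b}\sigma(L,W)^\alpha\,dL=\kappa\,\sigma(N,W)^\alpha\qquad\text{for all }N\in \mathrm{Gr}_t,\ W\in \mathrm{Gr}_w .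
\]
Consequently $S_\alpha(R_{b,t}h,v)=\kappa\,S_\alpha(h,v)$ for $h\in C^\infty(\mathrm{Gr}_t)$, $v\in C^\infty(\mathrm{Gr}_w)$.
\end{lemma}

\begin{proof}
If $N+W\ne V$, both sides are $0$. Otherwise $Q=N\cap W$ has dimension $t+w-n$. For $L\subset N$ the modular law gives $N_\Lambda\cap(L_\Lambda+W_\Lambda)=L_\Lambda+Q_\Lambda$, so $(N_\Lambda+W_\Lambda)/(L_\Lambda+W_\Lambda)\cong N_\Lambda/(L_\Lambda+Q_\Lambda)$ and
\[
[\Lambda:L_\Lambda+W_\Lambda]=[\Lambda:N_\Lambda+W_\Lambda]\,[N_\Lambda:L_\Lambda+Q_\Lambda].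
\]
The identity therefore holds with
\begin{equation}\label{eq:kappa}
\kappa=\int_{L\in \mathrm{Gr}_b(N)}[N_\Lambda:L_\Lambda+Q_\Lambda]^{-\alpha}\,dL .
\end{equation}
This number does not depend on $N$ and $W$, because $(N,N_\Lambda)\cong(\mathbb F^t,\mathcal O^t)$ and $GL(N_\Lambda)$ is transitive on $\mathrm{Gr}_{t+w-n}(N)$. To see that $\kappa>0$, take a basis of $N_\Lambda$ whose first $t+w-n$ vectors span $Q_\Lambda$. The remaining vectors number $n-w\le b$, so some $L$ spanned by $b$ basis vectors contains them, and $L_\Lambda+Q_\Lambda=N_\Lambda$. If $L'_\Lambda+\pi N_\Lambda=L_\Lambda+\pi N_\Lambda$, then $L'_\Lambda+Q_\Lambda=N_\Lambda$ by Nakayama's lemma. These $L'$ form an open subset of $\mathrm{Gr}_b(N)$ on which the integrand equals $1$. Finally, by \eqref{eq:flags},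
\[
S_\alpha(R_{b,t}h,v)=\iint\overline{h(N)}\Bigl(\int_{L\subset N}\sigma(L,W)^\alpha\,dL\Bigr)v(W)\,dN\,dW=\kappa\,S_\alpha(h,v).\qedhere
\]
\end{proof}

The hypothesis $b+w\ge n$ is needed only for $\kappa>0$: if $b+w<n$, then $L+W\neq V$ and the left side vanishes identically. The assumption $i\le n/2$ of the main theorems will enter through this hypothesis.

\begin{corollary}\label{cor:kernel}
Let $0\le a\le b\le n$. There is $\gamma_{a,b}>0$ such that for $f\in C^\infty(\mathrm{Gr}_b)$ and $N\in \mathrm{Gr}_{n-a}$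
\[
(\mathcal C_{n-a}R_{a,b}f)(N)=\gamma_{a,b}\int_{\mathrm{Gr}_b}f(L)\,\sigma(L,N)\,dL .
\]
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:sine} and \eqref{eq:flags}, the left side is $\int f(L)\bigl(\int_{M\subset L,\,M\in \mathrm{Gr}_a}\sigma(M,N)\,dM\bigr)dL$. Apply Lemma~\ref{lem:average} with $\alpha=1$ and $(a,b,n-a)$ in place of $(b,t,w)$.
\end{proof}

The sign in Theorem~\ref{thm:main} needs only $\gamma_{a,b}>0$. The exact value comes from realizing a random subspace as the column span of a random matrix, whose columns are independent.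

\begin{lemma}\label{lem:gamma}
$\displaystyle\gamma_{a,b}=\frac{(1-q^{-1})(1-q^{-(b+1)})}{(1-q^{-(a+1)})(1-q^{-(b-a+1)})}$. In particular $\gamma_{i,n-i}=\gamma$.
\end{lemma}

\begin{proof}
For $a=0$ the integrand in \eqref{eq:kappa} is $1$, and so is the formula. Let $a\ge1$. In \eqref{eq:kappa} we may take for $Q$ the kernel of a coordinate projection $\mathrm{pr}\colon\mathbb F^b\to\mathbb F^a$. Then $\gamma_{a,b}$ is the average over $M\in \mathrm{Gr}_a(\mathbb F^b)$ of $\delta(M)=[\mathcal O^a:\mathrm{pr}(M\cap\mathcal O^b)]^{-1}$.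

Let $Z$ be a Haar-random $b\times a$ matrix over $\mathcal O$, with columns $z_1,\dots,z_a$. Let $M_j$ be the span of $z_1,\dots,z_j$ and $A_j=M_j\cap\mathcal O^b$. Almost surely $\dim M_j=j$ for all $j$, since a proper subspace has measure zero. Put $\Delta(Z)=[A_a:Z\mathcal O^a]^{-1}$ and $E_{b,a}=\mathbb E\,\Delta(Z)$. Then
\[
[\mathcal O^a:\mathrm{pr}\,Z\mathcal O^a]^{-1}=\delta(M_a)\,\Delta(Z),
\]
by multiplicativity of indices if $\mathrm{pr}$ is injective on $M_a$, and because both sides vanish otherwise. The matrix $\mathrm{pr}\,Z$ is a Haar-random $a\times a$ matrix, so the left side has expectation $E_{a,a}$. For $g\in GL_b(\mathcal O)$ the matrices $Z$ and $gZ$ have the same law and $\Delta(gZ)=\Delta(Z)$. So the measure $B\mapsto\mathbb E\bigl[\Delta(Z)\mathbf 1[M_a\in B]\bigr]$ on $\mathrm{Gr}_a(\mathbb F^b)$ is invariant, and it equals $E_{b,a}$ times the invariant probability measure. The right side thus has expectation $\gamma_{a,b}E_{b,a}$, and $\gamma_{a,b}=E_{a,a}/E_{b,a}$.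

To compute $E_{b,a}$, add one column at a time. For $v\in\mathcal O^t$ let $\|v\|$ be the maximum of the absolute values of its coordinates; then $[\mathbb Fv\cap\mathcal O^t:\mathcal Ov]^{-1}=\|v\|$. Let $\bar z_j$ be the image of $z_j$ in $\mathcal O^b/A_{j-1}\cong\mathcal O^{b-j+1}$. Since $z_j\notin M_{j-1}$,
\[
\Bigl[A_j:\sum_{l\le j}\mathcal Oz_l\Bigr]=[A_j:A_{j-1}+\mathcal Oz_j]\,\Bigl[A_{j-1}:\sum_{l<j}\mathcal Oz_l\Bigr],
\]
and the first factor is $\|\bar z_j\|^{-1}$, because $A_j/A_{j-1}$ is the intersection of the line $\mathbb F\bar z_j$ with $\mathcal O^b/A_{j-1}$. So $\Delta(Z)=\prod_{j=1}^a\|\bar z_j\|$. Given $z_1,\dots,z_{j-1}$, the vector $\bar z_j$ is uniform in $\mathcal O^{b-j+1}$. A uniform vector in $\mathcal O^t$ has norm $q^{-k}$ with probability $q^{-kt}(1-q^{-t})$, so its expected norm is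
\[
e_t=\sum_{k\ge0}q^{-k}q^{-kt}(1-q^{-t})=\frac{1-q^{-t}}{1-q^{-(t+1)}} .
\]
The product telescopes: $E_{b,a}=\prod_{t=b-a+1}^be_t=(1-q^{-(b-a+1)})/(1-q^{-(b+1)})$. Setting $b=a$ gives $E_{a,a}=(1-q^{-1})/(1-q^{-(a+1)})$, and the ratio is the stated value.
\end{proof}

\section{M\"obius expansion of the kernel}\label{sec:moebius}

We look for coefficients $c_\alpha(\Gamma)$ with $\sigma(L,N)^\alpha=\sum_\Gamma c_\alpha(\Gamma)\mathbf 1_{U_b(\Gamma)}(L)\mathbf 1_{U_t(\Gamma)}(N)$, as in \eqref{eq:line}. The product of indicators is $1$ exactly when $\Gamma\supset L_\Lambda+N_\Lambda$, and $\sigma(L,N)$ depends only on $L_\Lambda+N_\Lambda$. So we need $\sum_{\Gamma\supset A}c_\alpha(\Gamma)=[\Lambda:A]^{-\alpha}$ for every lattice $A$, which is a problem of M\"obius inversion among the submodules of the finite module $X=\Lambda/A$. Its solution rests on the $q$-binomial theorem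
\begin{equation}\label{eq:qbin}
\sum_{r=0}^d(-1)^rq^{\binom r2}\binom dr_qz^r=\prod_{j=0}^{d-1}(1-zq^j).
\end{equation}

\begin{lemma}\label{lem:moebius}
For a finite $\mathcal O$-module $X$ and $\alpha\in\mathbb R$,
\[
|X|^{-\alpha}=\sum_{Y\subset X}|X/Y|^{-\alpha}\prod_{j=0}^{d(X/Y)-1}(1-q^{\alpha+j}),
\]
the sum being over all submodules $Y$ of $X$.
\end{lemma}

For $X=\mathcal O/\pi^k$ the quotients are $\mathcal O/\pi^j$, $0\le j\le k$, and the right side is the telescoping sum $1+\sum_{j=1}^kq^{-j\alpha}(1-q^\alpha)=q^{-k\alpha}$ of Section~\ref{sec:line}. For $X=\mathbb F_q^2$ and $\alpha=1$, the submodule $X$, the $q+1$ lines and the submodule $0$ contribute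
\[
1+(q+1)\frac{1-q}{q}+\frac{(1-q)(1-q^2)}{q^2}=1+\frac{1-q^2}{q}+\frac{1-q^2}{q^2}-\frac{1-q^2}{q}=q^{-2},
\]
and the three contributions have the signs $+,-,+$.

\begin{proof}
Put $\varphi(Y)=|X/Y|^{-\alpha}$. We sum $(-1)^rq^{\binom r2}\varphi(Y')$ over all pairs of submodules $Y\subset Y'$ with $\pi Y'\subset Y$, where $r=\dim_{\mathbb F_q}Y'/Y$, in two ways.

Fix $Y$. The admissible $Y'$ correspond to the subspaces $Y'/Y$ of $(X/Y)[\pi]$, which has dimension $d=d(X/Y)$, and $\varphi(Y')=|X/Y|^{-\alpha}q^{\alpha r}$. By \eqref{eq:qbin} with $z=q^\alpha$, the sum over $Y'$ is the term of $Y$ in the lemma.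

Fix $Y'$ instead. The admissible $Y$ correspond to the subspaces of $Y'/\pi Y'$, and with $D=d(Y')$ there are $\binom Dr_q$ of codimension $r$. By \eqref{eq:qbin} with $z=1$, the sum over $Y$ is $\varphi(Y')\prod_{j=0}^{D-1}(1-q^j)$. The factor $j=0$ kills it unless $D=0$, that is, unless $Y'=0$. The total is $\varphi(0)=|X|^{-\alpha}$.
\end{proof}

Accordingly, for a lattice $\Gamma$ and $\alpha>0$ put
\[
c_\alpha(\Gamma)=|\Lambda/\Gamma|^{-\alpha}\prod_{j=0}^{d(\Gamma)-1}(1-q^{\alpha+j}).
\]
Because $\alpha>0$, each of the $d(\Gamma)$ factors is negative, so $c_\alpha(\Gamma)$ is nonzero of sign $(-1)^{d(\Gamma)}$. When $L+N\ne V$ or nearly so, arbitrarily many lattices contain $L_\Lambda+N_\Lambda$; we control this by truncating at level $m$.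

\begin{proposition}\label{prop:expansion}
For $\alpha>0$, $u\in C^\infty(\mathrm{Gr}_b)$ and $v\in C^\infty(\mathrm{Gr}_t)$,
\[
S_\alpha(u,v)=\lim_{m\to\infty}\sum_{\Gamma\in\mathcal L_m}c_\alpha(\Gamma)\,\overline{\widehat u(\Gamma)}\,\widehat v(\Gamma).
\]
Only lattices with $d(\Gamma)\le\min(n-b,n-t)$ contribute.
\end{proposition}

\begin{proof}
Let $X_m=\Lambda/(L_\Lambda+N_\Lambda+\pi^m\Lambda)$ and $\sigma_m(L,N)=|X_m|^{-1}$. The submodules $Y$ of $X_m$ correspond to the lattices $\Gamma\in\mathcal L_m$ containing $L_\Lambda$ and $N_\Lambda$, with $X_m/Y\cong\Lambda/\Gamma$. Lemma~\ref{lem:moebius} gives the finite expansion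
\[
\sigma_m(L,N)^\alpha=\sum_{\Gamma\in\mathcal L_m}c_\alpha(\Gamma)\,\mathbf 1_{U_b(\Gamma)}(L)\,\mathbf 1_{U_t(\Gamma)}(N).
\]
If $\pi^m\Lambda\subset L_\Lambda+N_\Lambda$, then $\sigma_m=\sigma$. Otherwise $\Lambda/(L_\Lambda+N_\Lambda)$ is not killed by $\pi^m$, so it has a direct summand $\mathcal O$ or $\mathcal O/\pi^a$ with $a>m$. Then $X_m$ has a summand $\mathcal O/\pi^m$, and $0\le\sigma\le\sigma_m\le q^{-m}$. Hence $|\sigma^\alpha-\sigma_m^\alpha|\le q^{-m\alpha}$ everywhere, which tends to $0$ since $\alpha>0$. Integrating against $\overline{u(L)}v(N)$ gives the formula. The last claim is Lemma~\ref{lem:nonempty}.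
\end{proof}

\section{Primitive functions}\label{sec:prim}

For a primitive function the expansion has terms of one sign only.

\begin{proposition}\label{prop:positive}
Let $0\le i\le n$, $\alpha>0$ and $0\ne f\in \mathrm{Prim}_i$. Then
\[
(-1)^iS_\alpha(f,f)=\sum_{\Gamma\in\mathcal L,\ d(\Gamma)=i}|c_\alpha(\Gamma)|\,\bigl|\widehat f(\Gamma)\bigr|^2>0 .
\]
\end{proposition}

\begin{proof}
In Proposition~\ref{prop:expansion} with $u=v=f$, only lattices with $d(\Gamma)\le i$ contribute, and primitivity leaves those with $d(\Gamma)=i$, where $(-1)^ic_\alpha(\Gamma)=|c_\alpha(\Gamma)|$. The sets $\mathcal L_m$ increase to $\mathcal L$ and the terms are nonnegative, so the limit is the sum of the series. By Lemma~\ref{lem:levels}(c) with $b=n-i$, some $\widehat f(\Gamma)$ with $d(\Gamma)=i$ is nonzero.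
\end{proof}

\begin{remark}
If $i>n/2$, two subspaces of dimension $n-i$ never span $V$, so $S_\alpha$ vanishes on $C^\infty(\mathrm{Gr}_{n-i})$, and Proposition~\ref{prop:positive} says that $\mathrm{Prim}_i=0$.
\end{remark}

It remains to connect condition (C2) with the vanishing of lattice coefficients. The tool is the adjoint Radon transform, which multiplies the visible lattice coefficients by positive numbers.

\begin{lemma}\label{lem:radon}
Let $b\le t$ and $d(\Gamma)\le n-t$. There is $\rho_{b,t}(\Gamma)>0$ with $R_{b,t}\mathbf 1_{U_t(\Gamma)}=\rho_{b,t}(\Gamma)\,\mathbf 1_{U_b(\Gamma)}$. Hence $\widehat{R^*_{b,t}f}(\Gamma)=\rho_{b,t}(\Gamma)\,\widehat f(\Gamma)$ for $f\in C^\infty(\mathrm{Gr}_b)$.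
\end{lemma}

\begin{proof}
The value $(R_{b,t}\mathbf 1_{U_t(\Gamma)})(L)$ is the probability that a random $N\supset L$ satisfies $N_\Lambda\subset\Gamma$. It is $0$ unless $L_\Lambda\subset\Gamma$. Suppose $L_\Lambda\subset\Gamma$, and pass to $V/L$ with the lattices $\bar\Lambda=\Lambda/L_\Lambda$ and $\bar\Gamma=\Gamma/L_\Lambda$. An element of $\Lambda$ whose class lies in $N/L$ lies in $N$, so $(N/L)\cap\bar\Lambda=N_\Lambda/L_\Lambda$. The probability is therefore the measure of $U_{t-b}(\bar\Gamma)$ in $\mathrm{Gr}_{t-b}(V/L)$. By elementary divisors it depends only on $\bar\Lambda/\bar\Gamma\cong\Lambda/\Gamma$, not on $L$. It is positive by Lemma~\ref{lem:nonempty} in $V/L$, because $d(\bar\Gamma)=d(\Gamma)\le n-t=(n-b)-(t-b)$. Finally,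
\[
\widehat{R^*_{b,t}f}(\Gamma)=(\mathbf 1_{U_t(\Gamma)},R^*_{b,t}f)=(R_{b,t}\mathbf 1_{U_t(\Gamma)},f)=\rho_{b,t}(\Gamma)\widehat f(\Gamma).\qedhere
\]
\end{proof}

This gives a description of primitivity without lattices: $f$ is primitive when its average over the hyperplanes of every $(n-r+1)$-dimensional subspace vanishes.

\begin{corollary}\label{cor:kerR}
For $1\le r\le n$, $\mathrm{Prim}_r$ is the kernel of $R^*_{n-r,n-r+1}\colon C^\infty(\mathrm{Gr}_{n-r})\to C^\infty(\mathrm{Gr}_{n-r+1})$.
\end{corollary}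

\begin{proof}
Let $h=R^*_{n-r,n-r+1}f$. By Lemma~\ref{lem:radon}, $f\in \mathrm{Prim}_r$ if and only if $\widehat h(\Gamma)=0$ whenever $d(\Gamma)\le r-1$. By Lemma~\ref{lem:levels}(c) with $b=n-r+1$, this holds if and only if $h=0$.
\end{proof}

\begin{proposition}\label{prop:primitive}
Let $1\le i\le n/2$, $\alpha>0$ and $f\in C^\infty(\mathrm{Gr}_{n-i})$. Then $f\in \mathrm{Prim}_i$ if and only if
\begin{equation}\label{eq:hyp}
\int\sigma(L,N)^\alpha f(L)\,dL=0\qquad\text{for all }N\in \mathrm{Gr}_{n-i+1}.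
\end{equation}
\end{proposition}

Condition \eqref{eq:hyp} says that $S_\alpha(u,f)=0$ for all $u$ on $\mathrm{Gr}_{n-i+1}$. The natural choice $u=R^*_{n-i,n-i+1}f$ turns the expansion into a weighted sum of the numbers $|\widehat f(\Gamma)|^2$, but over all coranks $0,\dots,i-1$, with alternating signs, and no conclusion follows directly. We separate the coranks by first transferring \eqref{eq:hyp} to larger subspaces $N$: on $\mathrm{Gr}_{n-r}$ only coranks up to $r$ are visible, and induction on $r$ disposes of those below $r$.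

\begin{proof}
Suppose $f\in \mathrm{Prim}_i$. Let $g(N)$ be the integral in \eqref{eq:hyp}, a smooth function on $\mathrm{Gr}_{n-i+1}$. In the expansion of $S_\alpha(g,f)$ only lattices with $d(\Gamma)\le i-1$ contribute, and for these $\widehat f(\Gamma)=0$. So $(g,g)=S_\alpha(g,f)=0$ and $g=0$.

Conversely, assume \eqref{eq:hyp}. Let $0\le r\le i-1$ and $N\in \mathrm{Gr}_{n-r}$, and average \eqref{eq:hyp} over the subspaces $N'\subset N$ of dimension $n-i+1$. Lemma~\ref{lem:average} applies to the average of $\sigma(N',L)^\alpha$, since $(n-i+1)+(n-i)\ge n$ when $i\le n/2$, and replaces it by $\kappa\,\sigma(N,L)^\alpha$ with $\kappa>0$. Hence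
\begin{equation}\label{eq:larger}
S_\alpha(h,f)=0\qquad\text{for all }h\in C^\infty(\mathrm{Gr}_{n-r}),\ 0\le r\le i-1 .
\end{equation}
We show by induction on $r=0,\dots,i-1$ that $\widehat f(\Gamma)=0$ whenever $d(\Gamma)=r$. Assume this for all coranks below $r$ (an empty assumption if $r=0$), and take $h=R^*_{n-i,n-r}f$ in \eqref{eq:larger}. In the expansion of $S_\alpha(h,f)$, coranks above $r$ do not contribute because $h$ lives on $\mathrm{Gr}_{n-r}$, and coranks below $r$ do not contribute by the induction hypothesis. With $\rho=\rho_{n-i,n-r}$, Lemma~\ref{lem:radon} gives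
\[
0=(-1)^rS_\alpha(h,f)=\lim_{m\to\infty}\sum_{\Gamma\in\mathcal L_m,\ d(\Gamma)=r}|c_\alpha(\Gamma)|\,\rho(\Gamma)\,\bigl|\widehat f(\Gamma)\bigr|^2 .
\]
The sums are nonnegative and nondecreasing in $m$, so every term vanishes, and $|c_\alpha(\Gamma)|\rho(\Gamma)>0$. This completes the induction, and $f\in \mathrm{Prim}_i$.
\end{proof}

Propositions~\ref{prop:positive} and~\ref{prop:primitive} together are Theorem~\ref{thm:forms}(a).

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Corollary~\ref{cor:kernel} with $(a,b)=(i-1,n-i)$, the hypothesis is \eqref{eq:hyp} with $\alpha=1$, so $f\in \mathrm{Prim}_i$ by Proposition~\ref{prop:primitive}. By Corollary~\ref{cor:kernel} with $(a,b)=(i,n-i)$ and Lemma~\ref{lem:gamma},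
\begin{equation}\label{eq:T}
(g,\mathcal C_{n-i}R_{i,n-i}f)=\gamma_{i,n-i}\,S_1(g,f)\qquad\text{for } f,g\in C^\infty(\mathrm{Gr}_{n-i}),\ 0\le i\le n/2,
\end{equation}
with $\gamma_{i,n-i}=\gamma$. Take $g=f$ and apply Proposition~\ref{prop:positive} with $\alpha=1$, noting that $|c_1(\Gamma)|=|\Lambda/\Gamma|^{-1}\prod_{j=1}^i(q^j-1)$ for $d(\Gamma)=i$.
\end{proof}

\section{The decomposition by corank}\label{sec:decomp}

Fix $0\le i\le n/2$. The corank filters the functions on $\mathrm{Gr}_{n-i}$:
\[
F_r=\operatorname{span}\{\mathbf 1_{U_{n-i}(\Gamma)}:d(\Gamma)\le r\},\qquad 0=F_{-1}\subset F_0\subset\dots\subset F_i=C^\infty(\mathrm{Gr}_{n-i}),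
\]
where the last equality is Lemma~\ref{lem:levels}(c). We show that $H_r=R_{n-i,n-r}(\mathrm{Prim}_r)$ is an $L^2$-orthogonal complement of $F_{r-1}$ in $F_r$. For the orthogonality we must move $R_{n-i,n-r}$ across the inner product, and this requires a counterpart of Lemma~\ref{lem:radon} for the adjoint. The adjoint does not send an indicator to a multiple of an indicator, but it does not raise the corank.

\begin{lemma}\label{lem:adjoint}
For $b\le t$ and $\Gamma\in\mathcal L$, the function $R^*_{b,t}\mathbf 1_{U_b(\Gamma)}$ is a linear combination of the functions $\mathbf 1_{U_t(\Gamma')}$ with $\Gamma\subset\Gamma'\subset\Lambda$. All these lattices have $d(\Gamma')\le d(\Gamma)$.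
\end{lemma}

\begin{proof}
The value at $N\in\mathrm{Gr}_t$ is the probability that a random $L\in \mathrm{Gr}_b(N)$ has $L_\Lambda\subset N_\Lambda\cap\Gamma$. By elementary divisors in $N_\Lambda$, it depends only on the isomorphism class of $N_\Lambda/(N_\Lambda\cap\Gamma)\cong(N_\Lambda+\Gamma)/\Gamma$, hence only on the lattice $N_\Lambda+\Gamma$. So the function is a combination of the finitely many functions $\chi_{\Gamma'}(N)=\mathbf 1[N_\Lambda+\Gamma=\Gamma']$, $\Gamma\subset\Gamma'\subset\Lambda$. For such $\Gamma'$,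
\[
\chi_{\Gamma'}=\mathbf 1_{U_t(\Gamma')}-\sum_{\Gamma\subset\Gamma''\subsetneq\Gamma'}\chi_{\Gamma''},
\]
and induction on $[\Gamma':\Gamma]$ places every $\chi_{\Gamma'}$ in the required span. The last claim holds because $\Lambda/\Gamma'$ is a quotient of $\Lambda/\Gamma$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:forms}(b)]
\emph{Spanning.} Let $0\le r\le i$ and $E=\operatorname{span}\{\mathbf 1_{U_{n-r}(\Gamma)}:d(\Gamma)\le r-1\}\subset C^\infty(\mathrm{Gr}_{n-r})$. By definition $\mathrm{Prim}_r$ is the orthogonal complement of $E$ in $C^\infty(\mathrm{Gr}_{n-r})$. This space is not complete, so the existence of orthogonal projections needs an argument, which the levels provide. The space $E$ is $K$-stable, because $gU_{n-r}(\Gamma)=U_{n-r}(g\Gamma)$ and $d(g\Gamma)=d(\Gamma)$. Let $h$ be $K_m$-invariant, let $e_0$ be its orthogonal projection to the finite-dimensional space $E^{K_m}$, and put $h'=h-e_0$. For $e\in E$, the average $\bar e$ of $e$ over $K_m$ is a finite average of translates, since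 $e$ is fixed by some $K_{m'}$ of finite index in $K_m$; so $\bar e\in E^{K_m}$. As $h'$ is $K_m$-invariant, $(e,h')=(\bar e,h')=0$. Thus $h'\in \mathrm{Prim}_r$ and
\[
C^\infty(\mathrm{Gr}_{n-r})=\mathrm{Prim}_r\oplus E .
\]
The left side is spanned by the $\mathbf 1_{U_{n-r}(\Gamma)}$ with $d(\Gamma)\le r$, and by Lemma~\ref{lem:radon} the map $R_{n-i,n-r}$ sends these to positive multiples of the $\mathbf 1_{U_{n-i}(\Gamma)}$. So it maps the left side onto $F_r$ and $E$ onto $F_{r-1}$. Hence $F_r=H_r+F_{r-1}$, and by induction $C^\infty(\mathrm{Gr}_{n-i})=F_i=\sum_{r\le i}H_r$.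

\emph{Orthogonality in $L^2$.} Let $h\in \mathrm{Prim}_r$ and $d(\Gamma)\le r-1$. By Lemma~\ref{lem:adjoint},
\[
(\mathbf 1_{U_{n-i}(\Gamma)},R_{n-i,n-r}h)=(R^*_{n-i,n-r}\mathbf 1_{U_{n-i}(\Gamma)},h)
\]
is a combination of coefficients $\widehat h(\Gamma')$ with $d(\Gamma')\le r-1$, which vanish. So $H_r\perp F_{r-1}$. Since $H_{r'}\subset F_{r'}\subset F_{r-1}$ for $r'<r$, the spaces $H_r$ are mutually orthogonal, and their sum is direct.

\emph{The form $S_\alpha$.} Let $h\in \mathrm{Prim}_r$, $h'\in \mathrm{Prim}_{r'}$ with $r,r'\le i$. We remove the Radon transforms one at a time with Lemma~\ref{lem:average}: first in the left slot, with $b=w=n-i$, and then, by Hermitian symmetry, in the right slot, with $b=n-i$ and $w=n-r$. In both cases $b+w\ge 2n-2i\ge n$. This gives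
\begin{equation}\label{eq:transfer}
S_\alpha(R_{n-i,n-r}h,R_{n-i,n-r'}h')=\kappa\kappa'\,S_\alpha(h,h'),\qquad\kappa,\kappa'>0 .
\end{equation}
For $r=r'$ and $h=h'\ne0$, the right side times $(-1)^r$ is positive by Proposition~\ref{prop:positive}. So $R_{n-i,n-r}h\ne0$, and $(-1)^rS_\alpha$ is positive definite on $H_r$. For $r<r'$, a lattice contributing to the expansion of $S_\alpha(h,h')$ would need $d(\Gamma)\le r$, since $h$ lives on $\mathrm{Gr}_{n-r}$, and $d(\Gamma)\ge r'$, since $h'$ is primitive. So $S_\alpha(h,h')=0$, and the $H_r$ are $S_\alpha$-orthogonal. Finally, if $f=\sum f_r$ with $f_r\in H_r$ satisfies $S_\alpha(g,f)=0$ for all $g$, then $S_\alpha(f_r,f_r)=S_\alpha(f_r,f)=0$, so every $f_r$ vanishes.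
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:forms}(c)]
The space $H_0=R_{n-i,n}(\mathbb C)$ consists of the constants. Let $1\le r\le i$. By Corollary~\ref{cor:kerR} and Lemma~\ref{lem:levels}(d),
\[
\dim \mathrm{Prim}_r^{K_m}\ \ge\ q^{(m-1)r(n-r)}\binom nr_q-q^{(m-1)(r-1)(n-r+1)}\binom n{r-1}_q .
\]
Since $r(n-r)-(r-1)(n-r+1)=n-2r+1>0$, the first term dominates and the right side tends to infinity with $m$. So $\mathrm{Prim}_r$ is infinite-dimensional, and so is $H_r\cong \mathrm{Prim}_r$.

Let $i\ge1$. Then $H_{i-1}\ne0$, and $(-1)^iS_\alpha$ is negative definite on it. By \eqref{eq:T}, $(-1)^i(f,\mathcal C_{n-i}R_{i,n-i}f)<0$ for $0\ne f\in H_{i-1}$. At $\alpha=0$ the form is $|\int f|^2=|\widehat f(\Lambda)|^2$, which vanishes on $\mathrm{Prim}_i\neq0$ because $d(\Lambda)=0\le i-1$.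
\end{proof}

\section{Bijectivity of the transforms, and valuations}\label{sec:bij}

Non-degeneracy of $S_1$ gives injectivity. Surjectivity then costs nothing, because every operator respects the finite-dimensional levels, and $\mathrm{Gr}_i$ and $\mathrm{Gr}_{n-i}$ have levels of the same dimension.

\begin{proof}[Proof of Theorem~\ref{thm:bij}(a), (b)]
Let $0\le i\le n/2$ and $T=\mathcal C_{n-i}R_{i,n-i}$. Fix $m\ge1$ and put $A=C^\infty(\mathrm{Gr}_{n-i})^{K_m}$, $B=C^\infty(\mathrm{Gr}_i)^{K_m}$. If $Tf=0$, then $S_1(g,f)=0$ for all $g$ by \eqref{eq:T}, so $f=0$ by Theorem~\ref{thm:forms}(b). Thus $T$ is an injective, hence bijective, endomorphism of $A$. It factors as $A\to B\to A$ through $R_{i,n-i}$ and $\mathcal C_{n-i}$, so the first map is injective and the second is surjective. By Lemma~\ref{lem:levels}(d), $\dim A=\dim B=q^{(m-1)i(n-i)}\binom ni_q$, so both maps are bijective. Since $s$ is real and symmetric, $(\mathcal C_if,g)=(f,\mathcal C_{n-i}g)$, so $\mathcal C_i\colon A\to B$ is the adjoint of $\mathcal C_{n-i}\colon B\to A$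 and is bijective too. The spaces of smooth functions are the increasing unions of their levels, so $T$, $R_{i,n-i}$, $\mathcal C_{n-i}$ and $\mathcal C_i$ are bijective on smooth functions. Every $k$ equals $i$ or $n-i$ for some $i\le n/2$, so all $\mathcal C_k$ are bijective. Condition (C1) is therefore void. For $1\le i\le n/2$, condition (C2) is equivalent to $f\in \mathrm{Prim}_i$ by Corollary~\ref{cor:kernel} and Proposition~\ref{prop:primitive}.
\end{proof}

\begin{remark}
The kernel of $\mathcal C_k$ is also zero in $L^2(\mathrm{Gr}_{n-k})$. If $\mathcal C_kf=0$, the average $f_m$ of $f$ over $K_m$ is smooth and $\mathcal C_kf_m=0$, so $f_m=0$. But $f_m$ is the orthogonal projection of $f$ to the $K_m$-invariants, whose union over $m$ is dense in $L^2$.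
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:bij}(c)]
By (V0) and part (a), $\mathcal C_i$ is a bijection $C^\infty(\mathrm{Gr}_{n-i})\to \mathrm{Val}_i^\infty$, and $\mathrm{Val}^\infty_{n-i}=\mathcal C_{n-i}(C^\infty(\mathrm{Gr}_i))=C^\infty(\mathrm{Gr}_{n-i})$. By (V1) with $k=n-2i$, $V_1^{n-2i}\cdot\mathcal C_if=c\,Tf$ with $c>0$ and $T$ as above, and $T$ is bijective. So multiplication by $V_1^{n-2i}$ is an isomorphism $\mathrm{Val}_i^\infty\to \mathrm{Val}_{n-i}^\infty$.

Let $0\le r\le i$. Then $P_r=\mathcal C_r(\mathrm{Prim}_r)$: for $r\ge1$ by \eqref{eq:P} and part (a), and for $r=0$ because $P_0=\mathrm{Val}_0^\infty$ and $\mathrm{Prim}_0=C^\infty(\mathrm{Gr}_n)$. By (V1) in degree $r$ with $k=i-r$, $V_1^{i-r}\cdot\mathcal C_rh=c'\,\mathcal C_iR_{n-i,n-r}h$ with $c'>0$. Hence $V_1^{i-r}P_r=\mathcal C_i(H_r)$, and the bijection $\mathcal C_i$ carries the decomposition of Theorem~\ref{thm:forms}(b) to the stated one. For $\phi=\mathcal C_if$, \eqref{eq:Q} and \eqref{eq:T} give $\overline\phi\cdot\phi\cdot V_1^{n-2i}/\mathrm{vol}_\Lambda=c\,\gamma_{i,n-i}S_1(f,f)$,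 which has sign $(-1)^r$ for $0\ne f\in H_r$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{Alesker}
Semyon Alesker, \emph{Towards Hodge-Riemann relations for non-Archimedean analogs of valuations on convex sets}, arXiv:2606.25641 (2026).

\end{thebibliography}
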